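\title{A Hamiltonian circle action with isolated fixed points on a six-manifold that is not K\"ahler}


\begin{abstract}
We construct a closed simply connected symplectic six-manifold $M$ with $b_2(M)=3$ and a Hamiltonian circle action with eight isolated fixed points, such that no compact K\"ahler manifold has the integral cohomology ring of $M$. The manifold is the blow-up of a $\mathbb P^1$-bundle over $\mathbb P^2$ along an invariant symplectic sphere whose class cannot be holomorphic. The cohomology ring records this class, and Mori theory shows that a K\"ahler manifold with the same ring would be a blow-up along a holomorphic curve in such a class.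
\end{abstract}

\section{The question and the result}

Let $(M,\omega)$ be a closed (compact, without boundary) symplectic manifold. An action of $S^1$ on $M$ that preserves $\omega$ is \emph{Hamiltonian} if it has a moment map, that is, a smooth function $\mu:M\to\mathbb R$ with $d\mu=-\iota_X\omega$, where $X$ is the vector field generating the action. The action has \emph{isolated fixed points} if its fixed point set is discrete, hence finite.

Such an action determines much of the topology of $M$. The critical points of $\mu$ are the zeros of $X$, that is, the fixed points. At an isolated fixed point $p$ the tangent space splits into complex lines on which the circle acts with nonzero integer weights $w_j$, and in equivariant Darboux coordinates $\mu=\mu(p)+\frac12\sum_j w_j|z_j|^2$. So $\mu$ is a Morse function all of whose indices are even, and $M$ is homotopy equivalent to a complex with cells of even dimension only. Consequently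
\begin{equation}\label{eq:even}
H^*(M;\mathbb Z)\ \text{is torsion-free and vanishes in odd degrees.}
\end{equation}
In real dimension two this leaves only the sphere. In dimension six the first example is $\mathbb P^3$ with the action $s\cdot[z_0:z_1:z_2:z_3]=[z_0:sz_1:s^2z_2:s^3z_3]$ and its four fixed points, and a generic circle in the torus of any smooth projective toric threefold gives another. These examples are K\"ahler, and \eqref{eq:even} removes the simplest obstruction to being K\"ahler, an odd value of an odd Betti number. One may therefore guess that every such manifold is K\"ahler, at least up to diffeomorphism. The following question is taken from \cite{Lindsay}.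

\medskip
\noindent\textbf{Question.} \emph{Is there a closed symplectic six-manifold with a Hamiltonian $S^1$-action with isolated fixed points that is not diffeomorphic to a K\"ahler manifold?}
\medskip

The answer is yes.

\begin{theorem}\label{thm:main}
There is a closed simply connected symplectic six-manifold $M$ with $b_2(M)=3$ and a Hamiltonian action of the torus $T=T^2$ with exactly eight fixed points, such that
\begin{enumerate}
\item[(1)] the induced Hamiltonian action of the circle $s\mapsto(s,s^3)$ in $T$ has exactly eight fixed points, all isolated;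
\item[(2)] no compact K\"ahler manifold has integral cohomology ring isomorphic, as a graded ring, to $H^*(M;\mathbb Z)$.
\end{enumerate}
In particular $M$ is not diffeomorphic (with either orientation), nor homotopy equivalent, to a K\"ahler manifold. The odd Betti numbers of $M$ vanish, and in a suitable basis of $H^2(M;\mathbb Z)$ the cubic form $\alpha\mapsto\int_M\alpha^3$ is
\[
F(x,y,z)=3x^2y+y^3-3xz^2-z^3 .
\]
\end{theorem}

For a closed oriented six-manifold satisfying \eqref{eq:even}, Poincar\'e duality identifies $H^4$ with the dual of $H^2$, so the whole ring is encoded in the cubic form. Part (2) thus says that one explicit ternary cubic cannot come from a K\"ahler manifold of this kind. The hard Lefschetz theorem and the Hodge index theorem do not see this (Remark~\ref{rem:HL}); the obstruction comes from holomorphic curves.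

Section~\ref{sec:sections} isolates the obstruction: on certain holomorphic $\mathbb P^1$-bundles over $\mathbb P^2$, a section over a line cannot have small self-intersection. Section~\ref{sec:construction} builds a symplectic $\mathbb P^1$-bundle $N$ of that topological type with an invariant section $C_0$ of self-intersection $0$, and $M$ is the blow-up of $N$ along $C_0$. The rest of the paper proves (2). A K\"ahler manifold $X$ with the ring of $M$ is projective and has a Mori contraction. The arithmetic of $F$ (Section~\ref{sec:cubic}) forces this contraction to be the blow-up of a rational curve $C$ in a threefold $Y$ with $b_2(Y)=2$, in one of four numerical ways (Section~\ref{sec:first}). A second contraction, now of $Y$, either is numerically impossible or exhibits $Y$ as a $\mathbb P^1$-bundle over $\mathbb P^2$ in which $C$ is a forbidden section (Sections~\ref{sec:div} and~\ref{sec:conic}).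

\medskip
\noindent\textbf{Conventions.} Projective spaces are complex, and cohomology has integer coefficients unless stated otherwise. On a closed oriented six-manifold a product of degree six such as $\alpha\beta\gamma$ denotes the integer obtained by evaluating on the fundamental class, and $\alpha\cdot C$ is the value of $\alpha\in H^2$ on a curve $C$. A complex hypersurface and its class in $H^2$ are denoted by the same letter, and so are a class and its pullback under a blow-down map or a bundle projection.

\section{Sections of $\mathbb P^1$-bundles over lines}\label{sec:sections}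

Let $\mathcal V$ be a complex vector bundle of rank two over a base $B$, let $\pi:\mathbb P(\mathcal V)\to B$ be the bundle of lines in its fibers, $\mathcal O(-1)\subset\pi^*\mathcal V$ the tautological line bundle, $\mathcal Q$ the quotient, and $\zeta=c_1(\mathcal O(1))$. Then $H^*(\mathbb P(\mathcal V))$ is a free $H^*(B)$-module on $1,\zeta$. Write $c_i=c_i(\mathcal V)$. From $c(\pi^*\mathcal V)=(1-\zeta)(1+\zeta+c_1)$ and from the identification of the vertical tangent bundle with $\operatorname{Hom}(\mathcal O(-1),\mathcal Q)$, whose first Chern class we call $\kappa$, we obtain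
\begin{equation}\label{eq:proj}
\zeta^2+c_1\zeta+c_2=0,\qquad \kappa=2\zeta+c_1,\qquad \kappa^2=c_1^2-4c_2 .
\end{equation}
The class $\kappa$ depends only on the $\mathbb P^1$-bundle and not on the choice of $\mathcal V$. A section $C$ over a curve $\ell\subset B$ is the same as a line subbundle $L\subset\mathcal V|_\ell$, and the vertical tangent bundle restricts to $\operatorname{Hom}(L,\mathcal V|_\ell/L)$ on $C$. Hence
\begin{equation}\label{eq:kappaC}
\kappa\cdot C=\deg\mathcal V|_\ell-2\deg L ,
\end{equation}
which is the self-intersection of $C$ in the ruled surface $\pi^{-1}(\ell)$.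

The smallest case is $B=\mathbb P^1$, where every holomorphic vector bundle is a sum of line bundles.

\begin{lemma}\label{lem:Fn}
Let $\mathcal V=\mathcal O(b)\oplus\mathcal O(b')$ on $\mathbb P^1$ with $n=b-b'\ge0$. Every holomorphic section $C$ of $\mathbb P(\mathcal V)$ has $\kappa\cdot C=-n$ or $\kappa\cdot C\ge n$.
\end{lemma}

\begin{proof}
Let $L\subset\mathcal V$ be the subbundle defined by $C$. If the projection $L\to\mathcal O(b')$ is zero, then $L=\mathcal O(b)$ and \eqref{eq:kappaC} gives $-n$. Otherwise $\deg L\le b'$ and \eqref{eq:kappaC} gives $\kappa\cdot C\ge b+b'-2b'=n$.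
\end{proof}

\begin{example}\label{ex:F2}
Smooth complex bundles of rank two over $\mathbb P^1$ are classified by their degree, so $\mathcal O\oplus\mathcal O$ and $\mathcal O(1)\oplus\mathcal O(-1)$ are smoothly isomorphic, and both projectivizations are $S^2\times S^2$. A constant section has $\kappa\cdot C=0$. It is holomorphic for the first bundle. For the second, Lemma~\ref{lem:Fn} with $n=2$ shows that no holomorphic section has $\kappa\cdot C=0$.
\end{example}

Over $\mathbb P^1$ this is no topological obstruction, because one may choose the first complex structure. The point is that over $\mathbb P^2$ the Chern classes can force the bad choice on every line. Consider $\mathcal V=\mathcal O(1)\oplus\mathcal O(-1)$ on $\mathbb P^2$, with $c_1=0$ and $c_2=-1$: over each line we see the second bundle of Example~\ref{ex:F2}. The next proposition shows that this happens for every holomorphic bundle with such invariants.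

\begin{proposition}\label{prop:key}
Let $\pi:Y\to\mathbb P^2$ be a holomorphic $\mathbb P^1$-bundle, $H$ the pullback of the class of a line, and $\kappa=c_1(Y)-3H$ the first Chern class of the vertical tangent bundle. Then $\kappa^2=\lambda H^2$ for an integer $\lambda$. If $\lambda\ge2$, every smooth rational curve $C\subset Y$ with $H\cdot C=1$ satisfies $|\kappa\cdot C|\ge2$.
\end{proposition}

\begin{proof}
By the sequence $1\to\mathcal O^*\to GL_2(\mathcal O)\to PGL_2(\mathcal O)\to1$, the obstruction to writing $Y=\mathbb P(\mathcal V)$ with $\mathcal V$ holomorphic lies in $H^2(\mathbb P^2,\mathcal O^*)$. This group sits between $H^2(\mathbb P^2,\mathcal O)=0$ and $H^3(\mathbb P^2;\mathbb Z)=0$ in the exponential sequence, so it vanishes. Twisting $\mathcal V$ by a line bundle changes $c_1$ by an even number, so we may assume $c_1\in\{0,-1\}$, where we regard $c_1,c_2$ as integers. By \eqref{eq:proj}, $\lambda=c_1^2-4c_2$, and $\lambda\ge2$ means $c_2<0$.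

\emph{The bundle $\mathcal V$ has a nonzero section.} By Riemann--Roch,
\[
\chi(\mathcal V)=2+\tfrac32c_1+\tfrac12(c_1^2-2c_2)\ge 1-c_2>0,
\]
so $h^0(\mathcal V)>0$ or $h^2(\mathcal V)>0$. In rank two $\mathcal V^\vee\cong\mathcal V(-c_1)$, so Serre duality gives $h^2(\mathcal V)=h^0(\mathcal V(-c_1-3))$ with $-c_1-3<0$; a nonzero section of a negative twist gives one of $\mathcal V$ after multiplication by a form.

\emph{The bundle $\mathcal V(-k)$ has a section with finitely many zeros for some $k\ge1$.} Let $k\ge0$ be maximal with $h^0(\mathcal V(-k))>0$, and let $\sigma$ be a nonzero section of $\mathcal V(-k)$. If $\sigma$ vanished along a curve of degree $j$, division by its equation would give a section of $\mathcal V(-k-j)$. So $\sigma$ has finitely many zeros, and $c_2(\mathcal V(-k))$, the length of the zero scheme, is nonnegative. Since $c_2(\mathcal V)<0$, we have $k\ge1$.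

\emph{Restriction to a line.} Since $H\cdot C=1$, the image $\pi(C)$ is a curve whose degree times the degree of $\pi|_C$ is $1$. So $C$ maps birationally, hence isomorphically, onto a line $\ell$; it is a section over $\ell$. Write $\mathcal V|_\ell=\mathcal O(b)\oplus\mathcal O(b')$ with $b\ge b'$. The section $\sigma$ does not vanish identically on $\ell$, so $b\ge k\ge1$, and $b'=c_1-b\le-1$. Lemma~\ref{lem:Fn} applies with $n\ge2$.
\end{proof}

The hypothesis on $\lambda$ is needed: the trivial bundle has $\lambda=0$ and constant sections with $\kappa\cdot C=0$, and $\mathcal O\oplus\mathcal O(1)$ has $\lambda=1$ and the section $L=\mathcal O$ with $\kappa\cdot C=1$.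

A smooth bundle with $c_1=0$ and $c_2=-1$, on the other hand, can be trivial near a line. It then has $\lambda=4$ and a section with $\kappa\cdot C=0$. To turn this into a statement about cohomology rings we blow up the section, since the ring of a blow-up remembers the class of the center. Recall that the blow-up $\beta:\widetilde W\to W$ of a complex threefold along a smooth compact curve $C$ with normal bundle $\nu$ is an isomorphism over $W\setminus C$ and replaces $C$ by the hypersurface $D=\mathbb P(\nu)$, whose normal bundle $\mathcal O(D)|_D$ is the tautological bundle $\mathcal O_{\mathbb P(\nu)}(-1)$. The construction needs a complex structure only near $C$.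

\begin{lemma}\label{lem:blowup}
Let $Y$ be a closed oriented six-manifold, $W\subset Y$ an open set with a complex structure inducing the orientation, and $C\subset W$ a smooth compact complex curve of genus $g$ with normal bundle $\nu$. Let $\beta:\widetilde Y\to Y$ be the blow-up along $C$, with exceptional divisor $D$. Then $H^2(\widetilde Y)=H^2(Y)\oplus\mathbb ZD$, $b_1(\widetilde Y)=b_1(Y)$, $b_3(\widetilde Y)=b_3(Y)+2g$, and for $\alpha,\alpha'\in H^2(Y)$
\[
\alpha\alpha'D=0,\qquad \alpha D^2=-\alpha\cdot C,\qquad D^3=-\deg\nu .
\]
If $Y$ is a complex manifold, then $c_1(\widetilde Y)=c_1(Y)-D$ and $\deg\nu=c_1(Y)\cdot C-2+2g$.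
\end{lemma}

\begin{proof}
Since $C$ has real codimension four, the restriction $H^i(Y)\to H^i(Y\setminus C)=H^i(\widetilde Y\setminus D)$ is an isomorphism for $i\le2$. It factors through $\beta^*$, so $\beta^*$ splits the restriction $H^i(\widetilde Y)\to H^i(\widetilde Y\setminus D)$. By the Thom isomorphism the kernel of the latter is the image of $H^{i-2}(D)$. This is zero for $i=1$, and for $i=2$ it is spanned by the class $D$, which has infinite order because it equals $-1$ on a fiber of $D\to C$. Replacing $C$ by a $\mathbb P^1$-bundle over $C$ raises the Euler characteristic $2-2b_1+2b_2-b_3$ by $2-2g$, which gives $b_3$.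

The three products are integrals over $D$, where $D|_D=-\zeta$. The class $\alpha\alpha'|_D$ is pulled back from $H^4(C)=0$. The class $\alpha|_D$ is $\alpha\cdot C$ times the class of a fiber, on which $-\zeta$ equals $-1$. Finally $\zeta^2=-\deg\nu$ by \eqref{eq:proj}. The last two formulas are the standard formula for the canonical class of a blow-up and the splitting of $c_1(TY|_C)$ into tangent and normal parts.
\end{proof}

\section{Construction of $M$}\label{sec:construction}

\subsection*{An equivariant bundle that is trivial near a line}
Let $T=T^2$ act on $\mathbb P^2$ by $t\cdot[z_0:z_1:z_2]=[z_0:t_1z_1:t_2z_2]$. Put $\mathbb C^2=\{z_0=1\}$, $\ell=\{z_0=0\}$, $p_0=[1:0:0]$, $p_1=[0:1:0]$, $p_2=[0:0:1]$. We want a bundle that is trivial on $\mathbb P^2\setminus p_0$, so all of its topology sits in a clutching map on a sphere $S^3$ around $p_0$, and this map has to be equivariant. For $z\in\mathbb C^2$ with $|z|=1$ let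
\[
g(z)=\begin{pmatrix} z_1&-\bar z_2\\ z_2&\bar z_1\end{pmatrix}\in SU(2),
\]
and put $g(z)=g(z/|z|)$ for $z\ne0$. With $L(t)=\operatorname{diag}(1,t_1t_2)$ and $R(t)=\operatorname{diag}(t_1,t_2)$,
\[
R(t)g(z)L(t)^{-1}=\begin{pmatrix} t_1z_1&-t_1\bar z_2\,\bar t_1\bar t_2\\ t_2z_2&t_2\bar z_1\,\bar t_1\bar t_2\end{pmatrix}
=\begin{pmatrix} t_1z_1&-\overline{t_2z_2}\\ t_2z_2&\overline{t_1z_1}\end{pmatrix}=g(tz).
\]
Glue $\mathbb C^2\times\mathbb C^2$, with the action $(z,v)\mapsto(tz,L(t)v)$, to $(\mathbb P^2\setminus p_0)\times\mathbb C^2$, with the action $(z,u)\mapsto(tz,R(t)u)$, by $u=g(z)v$. The displayed identity says that the two actions agree, so we obtain a smooth $T$-equivariant Hermitian bundle $\mathcal E\to\mathbb P^2$ of rank two.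

Since $\det g=1$, we have $c_1(\mathcal E)=0$. The constant section $u=e_1$ over $\mathbb P^2\setminus p_0$ reads $v=g(z)^{-1}e_1=(\bar z_1,-z_2)/|z|$ in the other chart. Multiplying by a positive function that equals $|z|$ near $p_0$ gives a smooth section whose only zero is $p_0$, where it is the real linear map $z\mapsto(\bar z_1,-z_2)$ of determinant $-1$. Hence $c_2(\mathcal E)=-1$. The sign matters: gluing by $g^{-1}$ would give the section $(z_1,z_2)$ and $c_2=+1$, so $\lambda=-4$, and Proposition~\ref{prop:key} would not apply.

\subsection*{The manifold $N$}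
Let $\pi:N=\mathbb P(\mathcal E)\to\mathbb P^2$, let $h$ be the pullback of the class of a line and $\xi=c_1(\mathcal O(1))$. By \eqref{eq:proj}, $\xi^2=h^2$ and $\kappa=2\xi$. So $H^2(N)$ has basis $h,\xi$ with
\begin{equation}\label{eq:N}
h^3=0,\qquad h^2\xi=1,\qquad h\xi^2=0,\qquad \xi^3=1 .
\end{equation}
This is also the ring of the projective threefold $\mathbb P(\mathcal O(1)\oplus\mathcal O(-1))$, which has the same Chern classes; the ring of $N$ carries no obstruction yet.

The trivial connections of the two charts are unitary, and they are $T$-invariant because $T$ acts on the fibers by constant matrices. Patch them with a cutoff function of $|z|$ to a $T$-invariant unitary connection $\nabla$ that equals the first near $p_0$ and the second over $U=\{|z|>1\}\cup\ell$. Projecting $\pi^*\nabla$ to $\mathcal O(-1)$ and dualizing gives a connection on $\mathcal O(1)$. Its normalized curvature $\sigma$ is a closed $T$-invariant two-form in the class $\xi$ that restricts to the Fubini--Study form on every fiber. Let $J$ be the almost complex structure on $N$ given by the complex structure of the fibers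 on vertical vectors and by the lift of that of $\mathbb P^2$ on $\nabla$-horizontal vectors. Put
\[
\omega_K=\sigma+K\pi^*\omega_{FS},
\]
where $\omega_{FS}$ is the Fubini--Study form in the class of a line. For a tangent vector $a+b$ with $a$ vertical and $b$ horizontal, compactness gives a constant $m$ with
\[
\omega_K(a+b,J(a+b))\ge|a|^2-2m|a||b|+(K-m)|b|^2,
\]
where the norms are those of the two Fubini--Study metrics. The right side is positive for $a+b\neq0$ once $K>m+m^2$. Fix such a $K>1$. Then $\omega_K$ is a $T$-invariant symplectic form.

On $W=\pi^{-1}(U)=U\times\mathbb P^1$ the connection is trivial, so $J$ is the product complex structure, $\omega_K$ is a product K\"ahler form, and $T$ acts holomorphically. Let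
\[
C_0=\ell\times[e_1]\subset W .
\]
It is a complex curve in $W$, and it is $T$-invariant because $R(t)$ is diagonal. We have $h\cdot C_0=1$, and $\xi\cdot C_0=0$ because $e_1$ trivializes $\mathcal O(-1)|_{C_0}$. The normal bundle is $\nu=\mathcal O(1)\oplus\mathcal O$, of degree $1$. Thus $\kappa^2=4h^2$ and $\kappa\cdot C_0=0$: this is the configuration that Proposition~\ref{prop:key} forbids when the complex structure extends over the whole bundle.

\subsection*{The manifold $M$}
Let $\beta:M\to N$ be the blow-up of $N$ along $C_0$, formed with the complex structure of $W$, let $E=\mathbb P(\nu)$ be the exceptional divisor and $\widetilde W=\beta^{-1}(W)$. The action of $T$ lifts to $M$.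

\begin{lemma}\label{lem:sympl}
For small $\varepsilon>0$ the class $Kh+\xi-\varepsilon E$ contains a $T$-invariant symplectic form $\omega$ that is K\"ahler on $\widetilde W$ and equals $\beta^*\omega_K$ outside a compact subset of $\widetilde W$. The manifold $M$ is simply connected and the $T$-action is Hamiltonian.
\end{lemma}

\begin{proof}
Let $s_E$ be the section of the holomorphic line bundle $\mathcal O(E)$ on $\widetilde W$ that vanishes along $E$. A $T$-invariant Hermitian metric on $\nu$ induces one on $\mathcal O(E)|_E=\mathcal O_{\mathbb P(\nu)}(-1)$. With a partition of unity, extend it to a metric on $\mathcal O(E)$ with $|s_E|=1$ outside a compact $T$-invariant neighborhood $\Sigma$ of $E$, and average over $T$; both properties persist. Let $\eta$ be the Chern form of the dual metric on $\mathcal O(-E)$. It is a closed $T$-invariant real $(1,1)$-form that vanishes outside $\Sigma$ and restricts to the Fubini--Study form on each fiber of $E\to C_0$. Extended by zero to $M$, it represents $-E$.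

Put $\omega=\beta^*\omega_K+\varepsilon\eta$. On the unit tangent vectors $v$ at points of $\Sigma$, a compact set, the function $\beta^*\omega_K(v,Jv)$ is nonnegative and vanishes only if $v\in\ker d\beta$, that is, if $v$ is tangent to a fiber of $E\to C_0$. There $\eta(v,Jv)>0$, and this holds on an open neighborhood of those vectors. On the compact complement of this neighborhood $\beta^*\omega_K(v,Jv)$ has a positive lower bound and $\eta(v,Jv)$ is bounded. So $\omega(v,Jv)>0$ on $\Sigma$ for small $\varepsilon$, and $\omega=\beta^*\omega_K$ elsewhere.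

The $\mathbb P^1$-bundle $N$ over $\mathbb P^2$ is simply connected, and so is $N\setminus C_0=M\setminus E$, because $C_0$ has codimension four. Since $E$ has codimension two, $\pi_1(M\setminus E)\to\pi_1(M)$ is onto, so $M$ is simply connected. The closed one-forms $\iota_{X_i}\omega$ for the two generators $X_1,X_2$ of $T$ are therefore exact, say $d\mu_i=-\iota_{X_i}\omega$. The function $\omega(X_1,X_2)$ is constant because $[X_1,X_2]=0$, and it vanishes at a maximum of $\mu_1$; so $(\mu_1,\mu_2)$ is $T$-invariant and is a moment map.
\end{proof}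

One can also produce the symplectic blow-up along $C_0$ by the symplectic cut of \cite{Lerman}; we do not use this.

\subsection*{Fixed points}
Write $\tau_1,\tau_2$ additively for the characters $t_1,t_2$ of $T$; on the circle $s\mapsto(s,s^3)$ they become the integers $1$ and $3$. If the circle acts linearly on $\mathbb C^{n}$ with distinct weights, its fixed points on $\mathbb P^{n-1}$ are the coordinate points. We apply this three times.

On $\mathbb P^2$ the characters are $0,\tau_1,\tau_2$, that is $0,1,3$, so the circle fixes only $p_0,p_1,p_2$. On the fiber of $\mathcal E$ over $p_0$ the characters are $0,\tau_1+\tau_2$, that is $0,4$, and over $p_1$ and $p_2$ they are $\tau_1,\tau_2$, that is $1,3$. So the circle fixes six points $(p_i,[e_j])$ of $N$, of which $(p_1,[e_1])$ and $(p_2,[e_1])$ lie on $C_0$. Near $(p_1,[e_1])$ the coordinates $z_2/z_1$ along $C_0$ and $z_0/z_1$, $u_2/u_1$ normal to it have characters $\tau_2-\tau_1$ and $-\tau_1$, $\tau_2-\tau_1$. Near $(p_2,[e_1])$ the coordinates $z_1/z_2$ and $z_0/z_2$, $u_2/u_1$ have characters $\tau_1-\tau_2$ and $-\tau_2$, $\tau_2-\tau_1$.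 The normal weights of the circle are $-1,2$ and $-3,2$, distinct in both cases, so each of the two points is replaced by two fixed points in $E=\mathbb P(\nu)$. The circle therefore has exactly $4+4=8$ fixed points on $M$. All of them are fixed by $T$, so $T$ has the same eight fixed points. This proves part (1) of Theorem~\ref{thm:main}.

At a fixed point $(c,[L])\in\mathbb P(\nu)$ the tangent space of $M$ is $T_cC_0\oplus L\oplus\operatorname{Hom}(L,\nu_c/L)$. The tangent weights are thus as follows.
\[
\begin{array}{l|l|l}
\text{fixed point}&\text{weights of }T&\text{weights of the circle}\\ \hline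
(p_0,[e_1])&\tau_1,\ \tau_2,\ \tau_1+\tau_2&1,\ 3,\ 4\\
(p_0,[e_2])&\tau_1,\ \tau_2,\ -\tau_1-\tau_2&1,\ 3,\ -4\\
(p_1,[e_2])&-\tau_1,\ \tau_2-\tau_1,\ \tau_1-\tau_2&-1,\ 2,\ -2\\
(p_2,[e_2])&-\tau_2,\ \tau_1-\tau_2,\ \tau_1-\tau_2&-3,\ -2,\ -2\\
\text{over }(p_1,[e_1])&\tau_2-\tau_1,\ -\tau_1,\ \tau_2&2,\ -1,\ 3\\
\text{over }(p_1,[e_1])&\tau_2-\tau_1,\ \tau_2-\tau_1,\ -\tau_2&2,\ 2,\ -3\\
\text{over }(p_2,[e_1])&\tau_1-\tau_2,\ -\tau_2,\ 2\tau_2-\tau_1&-2,\ -3,\ 5\\
\text{over }(p_2,[e_1])&\tau_1-\tau_2,\ \tau_2-\tau_1,\ \tau_1-2\tau_2&-2,\ 2,\ -5
\end{array}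
\]
Counting negative weights gives the Betti numbers $1,3,3,1$ in degrees $0,2,4,6$.

\subsection*{Cohomology}
The manifold $M$ satisfies \eqref{eq:even}. By Lemma~\ref{lem:blowup}, $H^2(M)$ has basis $h,\xi,E$, the products \eqref{eq:N} persist, and
\[
h^2E=h\xi E=\xi^2E=0,\qquad hE^2=-1,\qquad \xi E^2=0,\qquad E^3=-1 .
\]
Hence $(xh+y\xi+zE)^3=3x^2y+y^3-3xz^2-z^3=F(x,y,z)$. It remains to prove part (2).

\section{The cubic form}\label{sec:cubic}

A contraction of a threefold leaves a trace in the cubic form. A surface $D$ that maps to a curve or to a point has a degenerate quadratic form $q_D(\alpha)=D\alpha^2$, and a fibration produces classes whose cube vanishes. We therefore determine where $F$ and $q_D$ degenerate. Let $H^2=\mathbb Zh\oplus\mathbb Z\xi\oplus\mathbb ZE$. For $D=xh+y\xi+zE$ the matrix of $q_D$ is one sixth of the Hessian matrix of $F$; with $w=x+z$,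
\[
A_D=\begin{pmatrix}y&x&-z\\x&y&0\\-z&0&-w\end{pmatrix},\qquad \det A_D=w(x^2-y^2)-yz^2 .
\]
Its principal $2\times2$ minors are $y^2-x^2$, $-yw-z^2$ and $-yw$.

\begin{remark}\label{rem:HL}
For the symplectic class $D=Kh+\xi-\varepsilon E$ of Lemma~\ref{lem:sympl}, the leading minors of $A_D$ are $1$, $1-K^2<0$ and $(K-\varepsilon)(K^2-1)-\varepsilon^2>0$ for small $\varepsilon$. So $\alpha\mapsto\int_M\omega\alpha^2$ is nondegenerate of signature $(1,2)$. This is what hard Lefschetz and the Hodge index theorem require of a K\"ahler class when $H^2=H^{1,1}$. The remark is not used below.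
\end{remark}

\begin{lemma}\label{lem:smooth}
\begin{enumerate}
\item[(a)] The plane cubic $F=0$ is smooth over $\mathbb C$.
\item[(b)] $q_D$ has rank at least $2$ for every $D\neq0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The partial derivatives are $6xy-3z^2$, $3x^2+3y^2$ and $-3z(2x+z)$. Suppose that all vanish. If $z=0$, then $xy=0=x^2+y^2$, so $x=y=0$. If $z=-2x\neq0$, the first gives $y=2x$ and the second $5x^2=0$, which is impossible.

(b) If the rank is at most $1$, the principal minors vanish. The last two give $z=0$, so $w=x$ and $xy=0$; with $x^2=y^2$ this gives $D=0$.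
\end{proof}

For the exceptional divisor of a blow-up along a curve, $q_D$ vanishes on a rational hyperplane and so splits into rational linear factors. The classes with $\det A_D=0$ form a plane cubic curve, and finding those over $\mathbb Q$ is a problem about rational points on an elliptic curve.

\begin{lemma}\label{lem:elliptic}
The rational points of $\Gamma:\ v^2=w^3+w^2-w$ are $\infty$, $(0,0)$, $(1,\pm1)$ and $(-1,\pm1)$.
\end{lemma}

\begin{proof}
We recall the descent by a $2$-isogeny \cite{ST}. Let $\Gamma:v^2=w(w^2+mw+n)$ be nonsingular with $m,n\in\mathbb Z$, and let $\Gamma':v^2=w(w^2-2mw+m^2-4n)$. The map $\phi:\Gamma(\mathbb Q)\to\mathbb Q^*/\mathbb Q^{*2}$ given by $(w,v)\mapsto w$ for $w\ne0$, $(0,0)\mapsto n$, $\infty\mapsto1$ is a homomorphism, and its values are classes of divisors of $n$. If $\phi'$ is the same map for $\Gamma'$, the rank $r$ of the finitely generated group $\Gamma(\mathbb Q)$ satisfies $2^r=\frac14\,\#\phi(\Gamma(\mathbb Q))\cdot\#\phi'(\Gamma'(\mathbb Q))$.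

Here $m=1$, $n=-1$, so the image of $\phi$ lies in $\{\pm1\}$. For $\Gamma':v^2=w(w^2-2w+5)$ the image lies in $\{\pm1,\pm5\}$. As $w^2-2w+5=(w-1)^2+4>0$, every affine point other than $(0,0)$ has $w>0$, and $(0,0)\mapsto5$; so the image lies in $\{1,5\}$. Hence $2^r\le1$ and $\Gamma(\mathbb Q)$ is finite. The discriminant is $16n^2(m^2-4n)=80$, so $3$ is an odd prime of good reduction and the torsion injects into $\Gamma(\mathbb F_3)$. For $w=0,1,2$ the right side is $0,1,1$ in $\mathbb F_3$, which gives $1+2+2$ affine points and six points in all. Six rational points are listed.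
\end{proof}

\begin{lemma}\label{lem:split}
If $D\in H^2$ is primitive and $q_D$ is a product of two rational linear forms, then $D=\pm E$, $\pm(h-E)$ or $\pm(h+\xi)$. For $\alpha=\alpha_1h+\alpha_2\xi+\alpha_3E$,
\begin{gather*}
q_E=-\alpha_3(2\alpha_1+\alpha_3),\qquad q_{h-E}=2\alpha_1(\alpha_2+\alpha_3),\\
q_{h+\xi}=(\alpha_1+\alpha_2-\alpha_3)(\alpha_1+\alpha_2+\alpha_3).
\end{gather*}
\end{lemma}

\begin{proof}
Let $q_D=l\cdot m$. Then $\det A_D=0$. The entries of $A_D$ are $\frac12(l_im_j+l_jm_i)$, so the principal minors are $-\frac14(l_im_j-l_jm_i)^2$. In particular $x^2-y^2$ and $yw$ are squares of rational numbers.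

If $y=0$, then $\det A_D=wx^2=0$. The case $x=0$ gives $\pm E$ and the case $w=0$ gives $\pm(h-E)$.

If $y\neq0$, divide $D$ by $y$; this multiplies the minors by a square, so we may take $y=1$ and $x,z\in\mathbb Q$. Then $w$ and $x^2-1$ are squares, and $w(x^2-1)=z^2=(w-x)^2$, that is
\begin{equation}\label{eq:quad}
(w-1)x^2+2wx-(w^2+w)=0 .
\end{equation}
Multiplying by $w-1$ and adding $w^2+(w-1)(w^2+w)$ to both sides gives $\big((w-1)x+w\big)^2=w^3+w^2-w$. By Lemma~\ref{lem:elliptic}, $w\in\{0,1,-1\}$, and $w\neq-1$ since $w$ is a square. If $w=0$, then \eqref{eq:quad} gives $x=0$, and $x^2-1=-1$ is not a square. If $w=1$, it gives $x=1$, so $z=0$ and $D$ is proportional to $h+\xi$. The three formulas are read off from $A_D$.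
\end{proof}

\section{Extremal contractions of threefolds}\label{sec:mori}

Let $X$ be a smooth projective threefold with canonical class $K_X=-c_1(X)$. A divisor class is \emph{nef} if it is nonnegative on every curve, and $\rho(X)$ is the rank of the group of divisor classes modulo numerical equivalence. Riemann--Roch reads
\begin{equation}\label{eq:RR}
\chi(L)=\tfrac16L^3+\tfrac14L^2c_1+\tfrac1{12}L(c_1^2+c_2)+\tfrac1{24}c_1c_2 ,
\end{equation}
so $\chi(\mathcal O_X)=1$ means $c_1c_2=24$. We use three published results. The first guarantees that there is something to contract.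

\begin{lemma}\label{lem:notnef}
If $\chi(\mathcal O_X)=1$, then $K_X$ is not nef. If moreover $\rho(X)=1$, then $X$ is Fano, that is, $-K_X$ is ample.
\end{lemma}

\begin{proof}
If $K_X$ is nef, Miyaoka's inequality \cite{Miyaoka} gives $(3c_2-c_1^2)A\ge0$ for every nef class $A$. With $A=K_X$ this says $3c_2K_X\ge K_X^3\ge0$, while $c_2K_X=-24$. If $\rho(X)=1$, then $K_X$ is numerically a multiple of an ample class, and the multiple is negative.
\end{proof}

\begin{theorem}[Mori \cite{Mori}]\label{thm:mori}
If $K_X$ is not nef, there are an extremal ray $R$ of the cone of curves with $K_X\cdot R<0$ and a morphism $\varphi:X\to X'$ with connected fibers onto a normal projective variety that contracts exactly the curves with class in $R$. The map $\varphi^*$ identifies $\operatorname{Pic}X'$ with the line bundles that are trivial on $R$, and $\rho(X')=\rho(X)-1$. The morphism is of one of the following types; in E1--E5 it is birational and contracts an irreducible surface $D$.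
\begin{itemize}
\item \emph{E1:} $X'$ is smooth and $\varphi$ is the blow-up of a smooth curve; a fiber $f$ of $D$ has $c_1(X)\cdot f=1$.
\item \emph{E2:} $X'$ is smooth and $\varphi$ is the blow-up of a point; $D\cong\mathbb P^2$ and $\mathcal O_D(D)=\mathcal O(-1)$.
\item \emph{E3, E4:} $D$ is a smooth quadric or a quadric cone in $\mathbb P^3$, $\mathcal O_D(D)=\mathcal O(-1)$, and $\varphi(D)$ is a point.
\item \emph{E5:} $D\cong\mathbb P^2$, $\mathcal O_D(D)=\mathcal O(-2)$, and $\varphi(D)$ is a point.
\item \emph{Conic bundle:} $X'$ is a smooth surface, and locally over $X'$ the threefold $X$ is a family of conics in $\mathbb P^2$.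
\item \emph{Fibration over a curve:} $X'$ is a smooth curve, so $\rho(X)=2$.
\item \emph{Contraction to a point:} $\rho(X)=1$.
\end{itemize}
\end{theorem}

For E2--E5 let $l$ be a line in $D$. From $D^3=(D|_D)^2$ and adjunction $K_X|_D=K_D-D|_D$ we get
\begin{equation}\label{eq:types}
\begin{array}{c|ccc}
&\text{E2}&\text{E3, E4}&\text{E5}\\ \hline
D^3&1&2&4\\
c_1(X)\cdot l&2&1&1
\end{array}
\end{equation}
In these types all curves in $D$ lie on $R$, and $D\cdot R<0$. So for each divisor class $\alpha$ there is a rational number $\lambda(\alpha)$, linear in $\alpha$, such that $\alpha-\lambda(\alpha)D$ is zero on all curves in $D$. Then $D\alpha^2=\lambda(\alpha)^2D^3$, and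
\begin{equation}\label{eq:rank1}
q_D\ \text{has rank at most $1$ on divisor classes in types E2--E5.}
\end{equation}

A Fano threefold with $\rho=1$ has $\operatorname{Pic}=\mathbb ZH$ with $H$ ample; its \emph{index} $r$ is defined by $c_1=rH$ and its \emph{degree} is $d=H^3$. By Iskovskikh's classification \cite{Isk},
\begin{equation}\label{eq:isk}
\rho=1,\ b_3=0\ \Longrightarrow\ (r,d)\in\{(4,1),\ (3,2),\ (2,5),\ (1,22)\}.
\end{equation}

\section{The first contraction}\label{sec:first}

Suppose that $X$ is a compact K\"ahler manifold with $H^*(X)\cong H^*(M)$ as graded rings. Then $X$ is connected of complex dimension three, with $b_1=b_3=0$. Multiplication by $(-1)^k$ on $H^{2k}$ is a ring automorphism that reverses the sign on $H^6$, so we may assume that the isomorphism respects the fundamental classes. We identify $H^2(X)$ with $\mathbb Zh\oplus\mathbb Z\xi\oplus\mathbb ZE$, with cubic form $F$.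

\begin{lemma}\label{lem:X}
$X$ is projective, $h^{2,0}(X)=0$, $\operatorname{Pic}X=H^2(X)$, $\chi(\mathcal O_X)=1$, and $c_1(X)\equiv h+E\pmod 2$.
\end{lemma}

\begin{proof}
If $\sigma\in H^{2,0}(X)$, then $\sigma^2\in H^{4,0}(X)=0$, so $\sigma^2\alpha=0$ for all $\alpha$. This says that the gradient of $F$ vanishes at $\sigma$, so $\sigma=0$ by Lemma~\ref{lem:smooth}(a). Hence $H^2(X;\mathbb R)=H^{1,1}(X;\mathbb R)$, the open cone of K\"ahler classes contains a rational class, and $X$ is projective by the Kodaira embedding theorem. As $h^{1,0}=h^{3,0}=0$ too, $\chi(\mathcal O_X)=1$, and the exponential sequence gives $\operatorname{Pic}X=H^2(X)$.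

On a closed oriented six-manifold, Wu's formula says that $Sq^2$ acts on $H^4(\,\cdot\,;\mathbb Z/2)$ as multiplication by $w_2$, which here is $c_1$ modulo $2$. By the Cartan formula $Sq^2(\alpha\alpha')=\alpha^2\alpha'+\alpha\alpha'^2$ for reductions of integral classes of degree two. Write $c_1=ph+q\xi+rE$. For $(\alpha,\alpha')=(h,h),(h,\xi),(h,E)$ the numbers $c_1\alpha\alpha'$ are $q,\ p,\ -r$, and the numbers $\alpha^2\alpha'+\alpha\alpha'^2$ are $0,\ 1,\ -1$. So $q$ is even and $p,r$ are odd.
\end{proof}

The ring does not determine $c_1(X)$, and this congruence is all that we know about it in advance.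

By Lemma~\ref{lem:notnef}, $X$ has a contraction as in Theorem~\ref{thm:mori}, and $\rho(X)=3$. This value excludes a fibration over a curve and a contraction to a point. For a conic bundle over a surface $S$, the classes pulled back from $S$ span a plane, since $\rho(S)=2$, and have cube zero; then the cubic $F=0$ contains a line and is singular, against Lemma~\ref{lem:smooth}(a). Types E2--E5 are excluded by \eqref{eq:rank1} and Lemma~\ref{lem:smooth}(b). So $X$ is the blow-up of a smooth projective threefold $Y$ along a smooth curve $C$, with exceptional divisor $D$. The difficulty is that nothing forces $D$ to be the class $E$; the ring admits other candidates, and each must be followed to the end.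

\begin{proposition}\label{prop:four}
The curve $C$ is rational. The threefold $Y$ has $\operatorname{Pic}Y=H^2(Y)$ free of rank two, $b_1=b_3=h^{2,0}=0$, $\chi(\mathcal O_Y)=1$ and Euler characteristic $6$. There is a basis $a,b$ of $H^2(Y)$ such that, with $F_Y(x,y)=(xa+yb)^3$ and $c_1(Y)=pa+qb$, one of the following four cases holds.
\[
\begin{array}{c|c|c|c|c}
&(a^3,a^2b,ab^2,b^3)&F_Y&(a\cdot C,\ b\cdot C)&c_1(Y)\\ \hline
\mathrm{I}&(0,1,0,1)&y(3x^2+y^2)&(1,0)&p\in\{1,3\},\ q\ \text{even}\\
\mathrm{II}&(4,1,0,1)&(x+y)(4x^2-xy+y^2)&(1,0)&p\in\{1,3\},\ q\ \text{even}\\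
\mathrm{III}&(1,0,0,1)&(x+y)(x^2-xy+y^2)&(1,-1)&p-q\in\{0,4\},\ p,q\ \text{even}\\
\mathrm{IV}&(0,1,-1,2)&y(3x^2-3xy+2y^2)&(1,0)&p\in\{0,4\},\ q\ \text{even}
\end{array}
\]
\end{proposition}

\begin{proof}
We use Lemma~\ref{lem:blowup} throughout. From $0=b_3(X)=b_3(Y)+2g$ we get $C\cong\mathbb P^1$ and $b_3(Y)=0$; also $b_1(Y)=0$. Let $\Lambda=H^2(Y)$, so that $H^2(X)=\Lambda\oplus\mathbb ZD$. Holomorphic two-forms pull back injectively, so $h^{2,0}(Y)=0$. The statements on $\operatorname{Pic}Y$ and $\chi(\mathcal O_Y)$ follow as for $X$, and the Betti numbers $1,2,2,1$ give Euler characteristic $6$.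

The class $D$ is primitive, and $\Lambda$ is the kernel of a primitive integral linear form $l$ with $l(D)=\pm1$. Since $q_D$ vanishes on $\Lambda$, it is divisible by $l$, so Lemma~\ref{lem:split} applies and $l$ is proportional to one of the factors listed there. For $D=\pm(h+\xi)$ both factors $\alpha_1+\alpha_2\mp\alpha_3$ are primitive and take the value $\pm2$ on $D$, which is excluded. There remain
\[
\begin{array}{c|c|c|c}
&D&l&(a,b)\\ \hline
\mathrm{I}&\pm E&\alpha_3&(h,\ \xi)\\
\mathrm{II}&\pm E&2\alpha_1+\alpha_3&(2E-h,\ \xi)\\
\mathrm{III}&\pm(h-E)&\alpha_1&(-E,\ \xi)\\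
\mathrm{IV}&\pm(h-E)&\alpha_2+\alpha_3&(h,\ \xi-E)
\end{array}
\]
where $a,b$ is a basis of $\ker l$. The forms $F_Y$ are
\begin{gather*}
F(x,y,0)=3x^2y+y^3,\qquad F(-x,y,2x)=4x^3+3x^2y+y^3,\\
F(0,y,-x)=x^3+y^3,\qquad F(x,y,-y)=3x^2y-3xy^2+2y^3,
\end{gather*}
and the triple products are read off from their coefficients. The degrees on $C$ come from $\alpha\cdot C=-D^2\alpha$, where $E^2\alpha=-\alpha_1-\alpha_3$ and $(h-E)^2\alpha=-\alpha_1+\alpha_2+\alpha_3$. Next, $c_1(Y)\cdot C=2+\deg\nu=2-D^3$. For $D=\pm E$ we have $D^3=\mp1$, so $c_1(Y)\cdot C\in\{1,3\}$; for $D=\pm(h-E)$ we have $D^3=\pm F(1,0,-1)=\mp2$, so $c_1(Y)\cdot C\in\{0,4\}$. Finally $c_1(Y)=c_1(X)+D\equiv h+E+D$ modulo $2H^2(X)$. This is $h\equiv a$ in cases I and II and $0$ in cases III and IV, and the congruence holds modulo $2\Lambda$ because $\Lambda$ is a direct summand.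
\end{proof}

Case I is the expected one: $Y$ has the ring of $N$ and $C$ has the degrees of $C_0$. By Lemma~\ref{lem:notnef}, $Y$ has an extremal contraction in all four cases. We show that no type is possible. Since $\rho(Y)=2$, it is not a contraction to a point. If it were a fibration over a curve, the class $f\neq0$ of a fiber would satisfy $f^2=0$, so the gradient of $F_Y$ would vanish at $f$ and $F_Y$ would have a multiple linear factor. But the quadratic factors in the table have discriminants $-12$, $-15$, $-3$, $-15$, so each $F_Y$ has one rational and two nonreal zeros. Birational contractions and conic bundles remain.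

\section{Birational contractions of $Y$}\label{sec:div}

To compare $F_Y$ with the cubic form of a blow-up we need an invariant that does not depend on the basis. For $D'\in H^2(Y)$ let $\operatorname{Hess}(D')$ be the determinant of the Gram matrix of $q_{D'}$ in a basis of $H^2(Y)$. A change of basis multiplies it by $(\pm1)^2$, so $\operatorname{Hess}$ is a well-defined integral quadratic form on $H^2(Y)$; its set of values and its discriminant are invariants of $Y$. It vanishes at $D'$ exactly when $q_{D'}$ has rank at most $1$. If the triple products of a basis are $(n_0,n_1,n_2,n_3)$, the Gram matrix at $D'=(x,y)$ has diagonal entries $n_0x+n_1y$, $n_2x+n_3y$ and off-diagonal entry $n_1x+n_2y$, so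
\[
\operatorname{Hess}=(n_0n_2-n_1^2)x^2+(n_0n_3-n_1n_2)xy+(n_1n_3-n_2^2)y^2 .
\]
In the four cases this gives
\[
\begin{array}{c|cccc}
&\mathrm{I}&\mathrm{II}&\mathrm{III}&\mathrm{IV}\\ \hline
\operatorname{Hess}&-x^2+y^2&-x^2+4xy+y^2&xy&-x^2+xy+y^2\\
\text{discriminant}&4&20&1&5
\end{array}
\]

\subsection*{Type E1}
In cases III and IV the class $c_1(Y)$ is divisible by $2$, so it cannot take the value $1$ on a fiber of the exceptional divisor. In cases I and II let $Y$ be the blow-up of $Y'$ along $C'$ with exceptional divisor $D'$. As in Proposition~\ref{prop:four}, $C'\cong\mathbb P^1$, $b_3(Y')=0$, $\rho(Y')=1$ and $\chi(\mathcal O_{Y'})=1$. So $Y'$ is Fano by Lemma~\ref{lem:notnef}, with $(r,d)$ as in \eqref{eq:isk}. Let $H$ be the ample generator and $e=H\cdot C'>0$. By Lemma~\ref{lem:blowup} the basis $H,D'$ has triple products $(d,0,-e,2-re)$, so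
\[
\operatorname{Hess}=-de\,x^2-d(re-2)\,xy-e^2y^2,\qquad \text{discriminant}=d^2(re-2)^2-4de^3 .
\]
The discriminant is divisible by $d$.

\emph{Case I, discriminant $4$:} $d\in\{1,2\}$. For $(r,d)=(4,1)$ the equation $(4e-2)^2-4e^3=4$ reduces to $e(e-2)^2=0$, so $e=2$. Then $\operatorname{Hess}=-2x^2-6xy-4y^2$ takes only even values, while $-x^2+y^2$ takes the value $1$. For $(3,2)$ the equation is $2e^3=9e^2-12e+3$, so $e$ divides $3$; the two sides are $2,0$ for $e=1$ and $54,48$ for $e=3$.

\emph{Case II, discriminant $20$:} $d\in\{1,2,5\}$. For $(4,1)$ the equation is $e(e-2)^2=-4$, impossible for $e>0$. For $(3,2)$ it is $2e^3=9e^2-12e-1$, so $e=1$, where the sides are $2$ and $-4$. For $(2,5)$ it is $e^3-5e^2+10e-4=0$, so $e$ divides $4$; the left side is $2,4,20$ for $e=1,2,4$.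

\subsection*{Types E2--E5}
Let $D'$ be the contracted surface and $l$ a line in it. By \eqref{eq:rank1}, $\operatorname{Hess}(D')=0$. In cases II and IV the discriminant is not a square, so $\operatorname{Hess}$ has no nonzero rational zero.

\emph{Case III.} Since $c_1(Y)$ is even, \eqref{eq:types} leaves only E2. From $xy=0$ and $D'^3=x^3+y^3=1$ we get $D'=a$ or $D'=b$. Let $Y'$ be the smooth threefold obtained by contracting $D'$ to a point. It has $\rho=1$, $b_3=0$ and $\chi(\mathcal O_{Y'})=1$, so it is Fano. Moreover $H^2(Y')$ consists of the classes $\alpha$ with $\alpha\cdot l=0$, we have $\alpha\cdot l=-D'^2\alpha$ because $D'|_{D'}=-l$, and $c_1(Y')=c_1(Y)+2D'$. Let $D'=a$. Then $a\cdot l=-1$ and $b\cdot l=0$, so $c_1(Y)\cdot l=2$ gives $p=-2$, and $c_1(Y')=qb$. The generator $b$ of $H^2(Y')$ has $b^3=1>0$, so it is the ample one, the degree is $1$, and \eqref{eq:isk} gives $q=4$. Thus $p-q=-6$. For $D'=b$ the roles are exchanged: $q=-2$, $p=4$ and $p-q=6$. Neither value lies in $\{0,4\}$.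

\emph{Case I.} Here $D'=k(b\pm a)$ with $k\in\mathbb Z$, and $D'^3=4k^3$. By \eqref{eq:types}, $k=1$ and the type is E5, so $D'\cong\mathbb P^2$ and $D'|_{D'}=-2l$.

If $D'=b-a$, then $D'\cdot C=-1<0$, so $C\subset D'$. But then $D'\cdot C$ is $-2$ times the degree of the plane curve $C$, which is even.

If $D'=a+b$, the curve $C$ gives no contradiction and we use $c_2=c_2(Y)$ instead. We have $D'^2a=a^3+2a^2b+ab^2=2$ and $D'^2b=a^2b+2ab^2+b^3=2$, and $D'^2\alpha=-2\,\alpha\cdot l$, so $a\cdot l=b\cdot l=-1$. Then $c_1(Y)\cdot l=1$ gives $q=-1-p$, so $(p,q)=(3,-4)$ or $(1,-2)$. From $c(TY|_{D'})=(1+3l+3l^2)(1-2l)$ we get $c_2D'=3-6=-3$. So the integers $c_2a$ and $c_2b$ satisfy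
\[
c_2a+c_2b=-3,\qquad p\,c_2a+q\,c_2b=24 .
\]
For $(3,-4)$ this gives $7c_2b=-33$, which is impossible. For $(1,-2)$ it gives $c_2b=-9$ and $c_2a=6$. With $a^2c_1=q=-2$ and $ac_1^2=2pq=-4$, formula \eqref{eq:RR} for the line bundle with class $a$ gives
\[
\chi=0-\tfrac12+\tfrac{-4+6}{12}+1=\tfrac23 ,
\]
which is not an integer.

\section{Conic bundle structures on $Y$}\label{sec:conic}

Only a conic bundle $\pi:Y\to S$ remains. Proposition~\ref{prop:key} concerns $\mathbb P^1$-bundles over $\mathbb P^2$, so we must identify the base and control the singular fibers using only numbers that the table in Proposition~\ref{prop:four} provides. The \emph{discriminant} $\Delta\subset S$ is the curve defined locally by the determinant of the symmetric matrix of the family of conics; it is the set of points with singular fiber.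

\begin{lemma}\label{lem:disc}
Let $\pi:Y\to S$ be a conic bundle with $Y$ and $S$ smooth. Then $\Delta$ is reduced and has only nodes as singularities. The fiber over a smooth point of $\Delta$ is a pair of distinct lines, and the fiber over a node is a double line.
\end{lemma}

\begin{proof}
Let $s\in\Delta$. The quadratic form at $s$ is nonzero, since the fiber is a conic, so it has rank $2$ or $1$. We complete squares in holomorphic local coordinates near $s$.

In rank $2$ the equation becomes $u^2+v^2+A w^2=0$ with a function $A$ vanishing at $s$, and the fiber is a pair of distinct lines. Smoothness of $Y$ at the point $(0:0:1)$ of this fiber means $dA\neq0$ at $s$, so $\Delta=\{A=0\}$ is smooth at $s$.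

In rank $1$ it becomes $u^2+Av^2+2Bvw+A'w^2=0$ with $A,B,A'$ vanishing at $s$, and the fiber is the double line $u=0$. Consider the linear map $\psi$ from $T_sS$ to binary quadratic forms, $\psi(\tau)=dA(\tau)v^2+2dB(\tau)vw+dA'(\tau)w^2$. Smoothness of $Y$ along the double line means that the forms in the image of $\psi$ have no common zero $(v:w)$. A single form has a zero, so $\psi$ is injective, and its image is a line in the projective plane of binary quadratic forms. The quadratic part of the equation $AA'-B^2$ of $\Delta$ at $s$ is the pullback under $\psi$ of the equation of the smooth conic of squares. It is degenerate only if the line is tangent to this conic. The tangent line at a square $l^2$ consists of the multiples of $l$, which have a common zero. So the quadratic part is nondegenerate and $s$ is a node.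
\end{proof}

\begin{proposition}\label{prop:conic}
Let $Y$ be as in Proposition~\ref{prop:four}, and let $\pi:Y\to S$ be an extremal contraction that is a conic bundle. Then there is a primitive nef class $H\in H^2(Y)$ with $H^3=0$ and $c_1(Y)H^2=2$ such that $c_1(Y)^2H\le-12$ or $c_1(Y)^2H\in\{9,12\}$. If $c_1(Y)^2H=12$, then $\pi$ is a $\mathbb P^1$-bundle over $\mathbb P^2$ and $H$ is the pullback of the class of a line.
\end{proposition}

\begin{proof}
\emph{The base.} Holomorphic forms pull back injectively to $Y$, so $h^{1,0}(S)=h^{2,0}(S)=0$. Hence $\chi(\mathcal O_S)=1$, $b_1(S)=0$ and $b_2(S)=\rho(S)=1$, and Noether's formula gives $K_S^2=12-3=9$. The group $\operatorname{Pic}S=H^2(S)$ injects into $\operatorname{Pic}Y$, so it is generated by one ample class $H'$, and $H'^2=1$ by Poincar\'e duality. Thus $K_S=\pm3H'$. If $K_S=-3H'$, then $S$ is a del Pezzo surface of degree $9$, which is $\mathbb P^2$.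

\emph{The class $H=\pi^*H'$.} It is nef and $H^3=0$. If $H=kL$, then $L$ is trivial on the ray, so $L$ is pulled back from $S$ and $k=\pm1$. The class $H^2$ is that of a fiber $f$, and $c_1(Y)\cdot f=2$ by adjunction for a smooth fiber.

\emph{The number $c_1(Y)^2H$.} Take $m$ with $mH'$ very ample and a general curve $B\in|mH'|$, of genus $g$. By Bertini's theorem $B$ and the surface $W=\pi^{-1}(B)$ are smooth, and $B$ meets $\Delta$ transversally at smooth points. So $W\to B$ has $\Delta\cdot B$ singular fibers $f_1+f_2$ with $f_1\cdot f_2=1$, and $f_1\cdot(f_1+f_2)=0$ shows that $f_1$ is a $(-1)$-curve. Contracting one component in each singular fiber gives a $\mathbb P^1$-bundle over $B$, which has $K^2=8(1-g)=-4(K_S\cdot B+B^2)$. On the other hand $W^3=0$ and $K_YW^2=B^2\,K_Y\cdot f=-2B^2$. By adjunction,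
\[
-4K_S\cdot B-4B^2-\Delta\cdot B=K_W^2=(K_Y+W)^2W=K_Y^2W-4B^2 .
\]
Dividing by $m$ gives
\[
c_1(Y)^2H=-4K_S\cdot H'-\Delta\cdot H' .
\]
If $K_S=3H'$, this is at most $-12$. Otherwise $S=\mathbb P^2$ and it equals $12-\delta$, where $\delta=\deg\Delta$.

\emph{The degree $\delta$.} Let $\Delta\subset\mathbb P^2$ have $j$ nodes. Its arithmetic genus $p_a$ satisfies $2-2p_a=-\delta(\delta-3)$. Its normalization has Euler characteristic $2-2p_a+2j$, and gluing $j$ pairs of points gives $\chi(\Delta)=-\delta(\delta-3)+j$; the formula also holds for $\delta=0$. The three kinds of fibers in Lemma~\ref{lem:disc} (smooth conic, two lines, double line) have Euler characteristics $2,3,2$. Therefore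
\[
6=\chi(Y)=2\big(3-\chi(\Delta)\big)+3\big(\chi(\Delta)-j\big)+2j=6-\delta(\delta-3),
\]
so $\delta\in\{0,3\}$; this is where $b_3(Y)=0$ enters. If $\delta=0$, the family of conics has locally the equation $u^2+v^2+w^2=0$, so $\pi$ is a holomorphic $\mathbb P^1$-bundle.
\end{proof}

We apply this to the four cases. Since $H^3=0$, the primitive class $H$ is, up to sign, the unique rational zero of $F_Y$, and $H\cdot C\ge0$ because $H$ is nef. Write $c_1=c_1(Y)=pa+qb$.

\emph{Case III.} Here $H=\pm(a-b)$ and $H^2a=H^2b=1$, so $c_1H^2=2$ gives $p+q=2$. With $p-q\in\{0,4\}$ we get $p\in\{1,3\}$, but $p$ is even.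

\emph{Case II.} Here $H=a-b$. We have $H^2a=4-2+0=2$ and $H^2b=1-0+1=2$, so $p+q=1$ and $(p,q)=(1,0)$ or $(3,-2)$. Then
\[
c_1^2H=c_1^2a-c_1^2b=(4p^2+2pq)-(p^2+q^2)
\]
equals $3$ or $11$, and neither value is allowed by Proposition~\ref{prop:conic}.

\emph{Case I.} Here $H=a$. Then $q=c_1H^2=2$ and $c_1^2H=2pq=4p\in\{4,12\}$. So $p=3$ and $Y$ is a $\mathbb P^1$-bundle over $\mathbb P^2$ with $\kappa=c_1-3a=2b$. Multiplying $\kappa^2=\lambda a^2$ by $b$ gives $\lambda=4b^3=4$. The smooth rational curve $C$ has $H\cdot C=1$ and $\kappa\cdot C=0$, which contradicts Proposition~\ref{prop:key}.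

\emph{Case IV.} Here $H=a$. Then $q=c_1H^2=2$ and $c_1^2H=2pq-q^2=4p-4\in\{-4,12\}$. So $p=4$ and $Y$ is a $\mathbb P^1$-bundle over $\mathbb P^2$ with $\kappa=a+2b$. Multiplying $\kappa^2=\lambda a^2$ by $b$ gives $\lambda=a^2b+4ab^2+4b^3=1-4+8=5$. The curve $C$ has $H\cdot C=1$ and $\kappa\cdot C=1$, which again contradicts Proposition~\ref{prop:key}.

Thus $Y$ has no extremal contraction of any type, although $K_Y$ is not nef. So $X$ does not exist, which proves part (2) of Theorem~\ref{thm:main}. A diffeomorphism or homotopy equivalence from $M$ to a K\"ahler manifold that is closed induces an isomorphism of graded cohomology rings, so neither exists, and the proof of Theorem~\ref{thm:main} is complete.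

\begin{thebibliography}{9}

\bibitem{Isk} Iskovskikh, classification of Fano threefolds with $\rho=1$.

\bibitem{Lerman} Lerman, 1995.

\bibitem{Lindsay} Nicholas Lindsay, \emph{On 3-folds having a holomorphic torus action with 6 fixed points}, arXiv:2005.01068 (2020).

\bibitem{Miyaoka} Miyaoka, \emph{The Chern classes and Kodaira dimension of a minimal variety}, 1987.

\bibitem{Mori} Mori, Ann.\ Math., 1982.

\bibitem{ST} Silverman and Tate, Chapter III.

\end{thebibliography}
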